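\title{Density of the initial data of entire solutions of the two-dimensional hyperviscous Navier--Stokes equations}

\begin{abstract}
We consider the Navier--Stokes equations on the two-dimensional torus with dissipation $\nu\Delta^2$ and an arbitrary time-independent square-integrable force. We prove that the initial data whose solutions extend to all $t\in\mathbb R$ are dense in the energy space, which answers a question of Guo and Titi. A degree argument in a forward-invariant cone gives entire solutions with prescribed modes below any eigenvalue $\lambda_n$ of $-\Delta$. Their higher modes may have size $\lambda_n^{1/2}$ in $L^2$, but they tend to zero in $H^{-5/4}$, a norm in which the flow is stable. We also determine the strongest Sobolev norm in which density holds, show that the set is of first category, and extend the density theorem to the dissipation $\nu(-\Delta)^\alpha$, $\alpha>3/2$.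
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $L>0$, $\mathbb T^2=\mathbb R^2/(L\mathbb Z)^2$ and $\nu>0$. We study the hyperviscous Navier--Stokes equations
\begin{equation}\label{eq:nse}
u_t+\nu\Delta^2u+(u\cdot\nabla)u+\nabla p=f,\qquad \nabla\cdot u=0,\qquad x\in\mathbb T^2,
\end{equation}
for fields $u$ of spatial mean zero. The phase space $\mathcal H$ is the closure in $L^2(\mathbb T^2)^2$ of the divergence-free, mean-zero trigonometric polynomial vector fields; its norm and inner product are $|\cdot|$ and $(\cdot,\cdot)$. The force $f\in\mathcal H$ does not depend on time. Every $u_0\in\mathcal H$ is the initial value of a unique solution $S(t)u_0$, $t\ge0$ (see Section~\ref{sec:setting}). An \emph{entire solution} is a map $u:\mathbb R\to\mathcal H$ with $S(t)u(s)=u(s+t)$ for all $s\in\mathbb R$ and $t\ge0$, and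
\[
\mathcal G=\{u(0):\ u \text{ is an entire solution}\}
\]
is the set of data whose solution extends to all $t\in\mathbb R$, that is, the set of states with an infinite past. Guo and Titi \cite{GT} ask whether $\mathcal G$ is dense in $\mathcal H$.

Let $A=-\Delta$ on $\mathcal H$ and $\kappa=(2\pi/L)^2$, so that $A$ multiplies the Fourier mode $e^{2\pi ik\cdot x/L}$ by $\kappa|k|^2$. The space $D(A^\sigma)$, with norm $|A^\sigma\cdot|$, consists of the divergence-free, mean-zero fields of Sobolev class $H^{2\sigma}$. Some simple cases indicate what to expect.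

\emph{The linear equation.} The solutions of $u_t+\nu A^2u=f$ are $g+e^{-\nu tA^2}(u_0-g)$ with $g=\nu^{-1}A^{-2}f$. Such a solution is entire exactly when $e^{\nu tA^2}(u_0-g)\in\mathcal H$ for all $t>0$. This holds if $u_0-g$ is a trigonometric polynomial, and it forces $u_0-g$ to be smooth. So the linear analog of $\mathcal G$ is dense but thin.

\emph{Nonlinear terms.} These can destroy the past: the only entire solution of $y'=-y-y^3$ is $y=0$, because all others blow up backward in finite time. The term $(u\cdot\nabla)u$, however, does not change the energy. If \eqref{eq:nse} is truncated to the modes $|k|\le N$, then $\frac d{dt}|u|^2\ge-2\nu\kappa^2N^4|u|^2-2|f||u|$, so every solution of the truncated system is entire. The bound degenerates as $N\to\infty$ and says nothing about \eqref{eq:nse}.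

\emph{Explicit solutions.} Put $u^\perp=(-u_2,u_1)$, $\nabla^\perp=(-\partial_2,\partial_1)$ and $\omega=\partial_1u_2-\partial_2u_1$. Then
\begin{equation}\label{eq:rot}
(u\cdot\nabla)u=\nabla\tfrac12(u_1^2+u_2^2)+\omega\,u^\perp .
\end{equation}
Let $u_0=\nabla^\perp\psi_0$, where $\psi_0$ is a combination of modes with $|k|^2=\beta$ fixed, and $\mu=\kappa\beta$. Then $\omega=\Delta\psi_0=-\mu\psi_0$ and $u_0^\perp=-\nabla\psi_0$, so $\omega u_0^\perp=\nabla(\mu\psi_0^2/2)$. The nonlinear term is a gradient, which the pressure absorbs. For $f=0$ this gives the entire solution $e^{-\nu\mu^2t}u_0$, which grows exponentially as $t\to-\infty$. These data fill the eigenspaces of $A$, whose union is not dense: the sum of two unit vectors from different eigenspaces is at distance at least $1$ from every eigenspace.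

The linear picture turns out to be correct for every force.

\begin{theorem}\label{thm:main}
For every $f\in\mathcal H$, the set $\mathcal G$ is dense in $\mathcal H$.
\end{theorem}

\begin{theorem}\label{thm:refined}
Let $f\in D(A^r)$, $r\ge0$, and $g=\nu^{-1}A^{-2}f$.
\begin{enumerate}
\item[(a)] $\mathcal G\subset g+D(A^{r+5/2})\subset D(A^{r+2})$, and $\mathcal G$ is dense in $D(A^{r+2})$ in the norm $|A^{r+2}\cdot|$. If $f\notin D(A^{r'})$ for some $r<r'\le r+\frac12$, then $\mathcal G\cap D(A^{r'+2})=\emptyset$.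
\item[(b)] $\mathcal G$ is of first category in $\mathcal H$. In particular $\mathcal G\ne\mathcal H$.
\item[(c)] The set of $u_0\in\mathcal G$ for which there are an entire solution $u$ with $u(0)=u_0$ and constants $c,C>0$, depending on $u$, such that $c\,e^{\nu\kappa^2|t|}\le|u(t)|\le Ce^{C|t|}$ for all sufficiently negative $t$, is dense in $\mathcal H$.
\end{enumerate}
\end{theorem}

For $f\in\mathcal H$ one takes $r=0$. Part (a) says that the regularity of $f$ is the only obstruction to density in a stronger norm. In particular, if $f\in\bigcap_rD(A^r)$, for instance $f=0$, then $\mathcal G\subset\bigcap_rD(A^r)$ and $\mathcal G$ is dense in every $D(A^r)$.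

\begin{theorem}\label{thm:alpha}
Let $\alpha>\frac32$ and replace $\nu\Delta^2$ in \eqref{eq:nse} by $\nu(-\Delta)^\alpha$. Then for every $f\in\mathcal H$ the set of data whose solution extends to all $t\in\mathbb R$ is dense in $\mathcal H$.
\end{theorem}

The proof has two steps. Let $w\in\mathcal H$ and let $\lambda_n$ be an eigenvalue of $A$. First we construct an entire solution whose modes up to $\lambda_n$ at time $0$ agree with those of $w$ (Sections~\ref{sec:cone} and~\ref{sec:entire}). Its value $w+q_n$ at time $0$ need not be close to $w$: we only know $|q_n|=O(\lambda_n^{1/2})$. Second, since $q_n$ lives at high frequency, it is small in a negative Sobolev norm, and we show that $S(\tau)(w+q_n)\to S(\tau)w$ in $\mathcal H$ for small $\tau>0$ (Section~\ref{sec:stability}). The points $S(\tau)(w+q_n)$ still lie in $\mathcal G$, and $S(\tau)w\to w$ as $\tau\downarrow0$. Theorem~\ref{thm:main} is the case $\alpha=2$ of Theorem~\ref{thm:alpha}, and we prove both at once, because the general exponent shows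 where the two steps meet. Theorem~\ref{thm:refined} is proved in Section~\ref{sec:refined}. We begin with a model in which the first step can be done by hand.

\section{A model with three modes}\label{sec:model}

Fix $M\ge3$ and consider
\[
a'=-a+(M-2)\,bc,\qquad b'=-4b-(M-1)\,ac,\qquad c'=-M^2c+ab .
\]
Think of $x=(x_1,x_2,x_3)=(a,b,c)$ as amplitudes of eigenfunctions of $A$ with eigenvalues $(\mu_1,\mu_2,\mu_3)=(1,2,M)$, with $\nu=1$ and $f=0$. Let $E=\sum x_i^2$ be the energy and $Z=\sum\mu_ix_i^2$ the enstrophy. The quadratic terms contribute $2abc\,[(M-2)-(M-1)+1]=0$ to $E'$ and $2abc\,[(M-2)-2(M-1)+M]=0$ to $Z'$, so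
\[
E'=-2\sum\mu_i^2x_i^2,\qquad Z'=-2\sum\mu_i^3x_i^2 .
\]
Since $-2M^2E\le E'\le0$, every solution is entire, but $E(-t)$ can grow like $e^{2M^2t}$, as it does for $(0,0,e^{-M^2t})$. Only bounds that are independent of the top eigenvalue have a chance to survive in infinite dimensions. We show: \emph{for every $(a_0,b_0)$ there is $c_0$ with $(M-2)c_0^2\le a_0^2$ such that the solution through $(a_0,b_0,c_0)$ satisfies $E(-t)\le e^{1/2+8t}E(0)$ for $t\ge0$.}

\emph{The cone.} Every combination of $E$ and $Z$ is blind to the nonlinearity. The combination $J=Z-2E=(M-2)c^2-a^2$ is nonpositive on the low modes and positive on the high mode, and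
\[
J'=2a^2-2M^2(M-2)c^2\le8a^2-8(M-2)c^2=-8J .
\]
Hence the cone $\{J\le0\}$ is forward invariant. It contains the plane $c=0$, and in it $c^2\le a^2$, so $a^2+b^2\ge E/2$: the low modes control the whole solution.

\emph{Decay in the cone.} We need a lower bound for $E(t)$ that does not involve $M$. There is none for the rate at a single time: if $b=0$ and $(M-2)c^2=a^2$, then $E'/E=-2(M^2+M-2)/(M-1)=-2(M+2)$. But such rates cannot last. For a nonzero solution, regard $x_i^2/E$ as a probability distribution on the spectrum, with mean $\lambda=Z/E$ and variance $\delta^2=\sum(\mu_i-\lambda)^2x_i^2/E$. Then $E'/E=-2(\lambda^2+\delta^2)$, and $1\le\lambda\le2$ in the cone. Since $\sum(\mu_i-\lambda)x_i^2=0$ and $\mu_i+\lambda\ge2$,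
\[
\lambda'=\frac{Z'-\lambda E'}{E}=-\frac2E\sum(\mu_i^2-\lambda^2)(\mu_i-\lambda)x_i^2\le-4\delta^2 .
\]
A large variance makes the mean drop, and the mean can drop by at most $1$. So $\int_0^T\delta^2\,dt\le\frac14$ and $E(T)\ge e^{-1/2-8T}E(0)$ for every solution starting in the cone.

\emph{Hitting a target.} Let $\Phi_t(p)$ be the pair $(a(t),b(t))$ for the solution with initial value $(p,0)$, $p\in\mathbb R^2$. By the last two steps, $|\Phi_t(p)|^2\ge\frac12e^{-1/2-8t}|p|^2$. Let $w=(a_0,b_0)$, $T>0$ and $\frac12e^{-1/2-8T}\rho^2>|w|^2$. The images of the circle $|p|=\rho$ under $\Phi_t$, $0\le t\le T$, are closed curves that avoid $w$. The winding number about $w$ is $1$ at $t=0$, hence at $t=T$. If $\Phi_T$ missed $w$ on the disk $|p|\le\rho$, shrinking the circle to a point would make this number $0$. So $w=\Phi_T(p)$ for some $p$.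

\emph{The limit.} Taking $T=m$ gives solutions $x^{(m)}$ that lie in the cone for $t\ge-m$, with $x^{(m)}(0)=(a_0,b_0,c_m)$ and $(M-2)c_m^2\le a_0^2$. Along a subsequence $c_m\to c_0$. By continuous dependence, the solution through $(a_0,b_0,c_0)$ lies in the closed cone for all $t$, and the decay bound from time $-t$ to time $0$ is the claim.

Three things change for \eqref{eq:nse}. The force pushes solutions out of the cone, which must be widened by an offset. The flow cannot be run backward, so the limit must be taken at all negative integer times, using compactness. Most seriously, in the model $c_0$ is small because the spectral gap $M-2$ is large compared with the low eigenvalues, whereas on the torus we only use a gap $\kappa$ above a large eigenvalue $\lambda_n$. This is why the second step is needed.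

\section{Setting and standard facts}\label{sec:setting}

\subsection*{Spaces and operators}
Write $u=\sum_{k\ne0}\hat u_ke^{2\pi ik\cdot x/L}$, $k\in\mathbb Z^2$, with $k\cdot\hat u_k=0$ and $\hat u_{-k}=\overline{\hat u_k}$. For $\sigma\in\mathbb R$, $D(A^\sigma)$ is the space of such series with $|A^\sigma u|^2=L^2\sum(\kappa|k|^2)^{2\sigma}|\hat u_k|^2<\infty$; thus $D(A^0)=\mathcal H$, and we set $V=D(A^{1/2})$. For a function $h$ on $(0,\infty)$, $(h(A)u,u)$ denotes $L^2\sum h(\kappa|k|^2)|\hat u_k|^2$ whenever the sum converges absolutely. Let $\kappa=\lambda_1<\lambda_2<\cdots$ be the \emph{distinct} eigenvalues of $A$. They are integer multiples of $\kappa$, so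
\begin{equation}\label{eq:gap}
\lambda_{n+1}-\lambda_n\ge\kappa .
\end{equation}
Let $P_n$ be the orthogonal projection onto the modes with $\kappa|k|^2\le\lambda_n$, which has finite rank, and $Q_n=I-P_n$. For $\sigma>0$ we have $|Q_nu|\le\lambda_{n+1}^{-\sigma}|A^\sigma u|$, so bounded subsets of $D(A^\sigma)$ are relatively compact in $\mathcal H$.

The Leray projection $\Pi$ acts on the $k$th Fourier coefficient as the orthogonal projection $\Pi_k$ onto $k^\perp$; it removes gradients and commutes with $\Delta$. Put $B(a,b)=\Pi(a\cdot\nabla)b$. Since $j\cdot\hat a_j=0$,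
\begin{equation}\label{eq:Bfourier}
\widehat{B(a,b)}_k=\frac{2\pi i}L\,\Pi_k\sum_j(\hat a_j\cdot k)\,\hat b_{k-j},
\end{equation}
which makes sense for all $a,b\in\mathcal H$. In Sections~\ref{sec:setting}--\ref{sec:stability} we fix $\alpha>\frac32$ and $f\in\mathcal H$ and consider
\begin{equation}\label{eq:alpha}
u_t+\nu A^\alpha u+B(u,u)=f .
\end{equation}
For $\alpha=2$ this is \eqref{eq:nse} after applying $\Pi$. The symbols $S(t)$ and $\mathcal G$ refer to \eqref{eq:alpha}. A time shift of an entire solution is entire, so $S(t)\mathcal G\subset\mathcal G$ for $t\ge0$.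

\subsection*{Three estimates}
For smooth $u$ the gradient in \eqref{eq:rot} is orthogonal to $u$ and to $Au$, and $Au=-\nabla^\perp\omega$. Hence $(B(u,u),u)=\int\omega\,u^\perp\cdot u=0$ and $(B(u,u),Au)=-\int\omega\,u\cdot\nabla\omega=-\frac12\int u\cdot\nabla(\omega^2)=0$. The bounds $|(B(a,b),c)|\le\|a\|_{L^4}|A^{1/2}b|\|c\|_{L^4}$ and $|B(a,b)|\le\|a\|_{L^\infty}|A^{1/2}b|\le C|Aa||A^{1/2}b|$ extend this by density:
\begin{equation}\label{eq:orth}
(B(u,u),u)=0\quad(u\in V),\qquad (B(u,u),Au)=0\quad(u\in D(A)).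
\end{equation}
The second identity comes from the scalar vorticity and the absence of a boundary. Next, for $\theta\ge0$ and $t>0$ the substitution $y=\nu tx^\alpha$ in $\sup_{x>0}x^\theta e^{-\nu tx^\alpha}$ gives
\begin{equation}\label{eq:smooth}
|A^\theta e^{-\nu tA^\alpha}v|\le C_\theta\,t^{-\theta/\alpha}|v|,\qquad v\in\mathcal H .
\end{equation}

\begin{lemma}\label{lem:product}
For $\sigma\ge0$ and $\gamma>1$ there is $C_{\sigma,\gamma}$ such that, for $a,b\in D(A^\sigma)$,
\[
|A^{\sigma-\gamma}B(a,b)|\le C_{\sigma,\gamma}\big(|A^\sigma a||b|+|a||A^\sigma b|\big).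
\]
\end{lemma}

\begin{proof}
Since $|k|\le2\max(|j|,|k-j|)$, we have $|k|^{2\sigma}\le4^\sigma(|j|^{2\sigma}+|k-j|^{2\sigma})$. By \eqref{eq:Bfourier} and the Cauchy--Schwarz inequality in $j$,
\[
|k|^{2\sigma-2\gamma}\big|\widehat{B(a,b)}_k\big|\le C|k|^{1-2\gamma}\big(|A^\sigma a||b|+|a||A^\sigma b|\big).
\]
Square and sum over $k$: $\sum_{k\ne0}|k|^{2-4\gamma}$ converges in $\mathbb Z^2$ because $4\gamma-2>2$.
\end{proof}

\subsection*{Well-posedness}
The following facts are standard \cite{Lions,Temam}.
\begin{enumerate}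
\item[(W)] For $u_0\in\mathcal H$ there is a unique solution $u=S(\cdot)u_0\in C([0,\infty);\mathcal H)\cap L^2_{\mathrm{loc}}([0,\infty);D(A^{\alpha/2}))$ of \eqref{eq:alpha} with $u(0)=u_0$, and
\begin{equation}\label{eq:mild}
u(t)=e^{-\nu tA^\alpha}u_0+\int_0^te^{-\nu(t-s)A^\alpha}\big(f-B(u(s),u(s))\big)\,ds .
\end{equation}
The map $u_0\mapsto S(t)u_0$ is Lipschitz on bounded subsets of $\mathcal H$, uniformly for $t\in[0,T]$, so $(t,u_0)\mapsto S(t)u_0$ is continuous. If $u_0\in V$, then $u\in C([0,\infty);V)\cap L^2_{\mathrm{loc}}([0,\infty);D(A^{(1+\alpha)/2}))$.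
\item[(E)] The function $|u|^2$ and, if $u_0\in V$, the function $|A^{1/2}u|^2$ are locally absolutely continuous, and for almost every $t$
\[
\tfrac d{dt}|u|^2=-2\nu(A^\alpha u,u)+2(f,u),\qquad \tfrac d{dt}|A^{1/2}u|^2=-2\nu(A^{1+\alpha}u,u)+2(f,Au).
\]
\end{enumerate}
We recall the route. By \eqref{eq:orth} the Galerkin approximations satisfy the identities in (E), which bound them in the classes in (W) and give existence. For (E) one uses that $v\in L^2(0,T;D(A^{\alpha/2}))$ and $v'\in L^2(0,T;D(A^{-\alpha/2}))$ imply $v\in C([0,T];\mathcal H)$ and $\frac d{dt}|v|^2=2\langle v',v\rangle$. This applies to $v=u$ because $|A^{-1/2}B(u,u)|\le C\|u\|_{L^4}^2\le C|u||A^{1/2}u|$ by Ladyzhenskaya's inequality, and to $v=A^{1/2}u$ because $|B(u,u)|\le C|Au||A^{1/2}u|$. The difference $z=u-\tilde u$ of two solutions satisfies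
\[
\tfrac12\tfrac d{dt}|z|^2+\nu\kappa^{\alpha-1}|A^{1/2}z|^2\le|(B(z,\tilde u),z)|\le C|z||A^{1/2}z||A^{1/2}\tilde u| ,
\]
so $\frac d{dt}|z|^2\le C|A^{1/2}\tilde u|^2|z|^2$, and Gronwall's lemma gives uniqueness and the Lipschitz bound. Formula \eqref{eq:mild} is variation of constants in each Fourier mode. Norms $|A^\sigma\cdot|$ of such integrals are estimated below by applying $P_m$, moving the norm inside the integral and letting $m\to\infty$.

With $F=|f|/(\nu\kappa^\alpha)$, every solution satisfies
\begin{equation}\label{eq:energy}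
|S(t)u_0|-F\le e^{-\nu\kappa^\alpha t}\,(|u_0|-F),\qquad t\ge0 .
\end{equation}
Indeed, $\frac d{dt}|u|^2\le-2\nu\kappa^\alpha|u|^2+2|f||u|$ by (E), so $\rho_\varepsilon=(|u|^2+\varepsilon^2)^{1/2}$ satisfies $\rho_\varepsilon'\le-\nu\kappa^\alpha(\rho_\varepsilon-\varepsilon^2/\rho_\varepsilon)+|f|\le-\nu\kappa^\alpha(\rho_\varepsilon-\varepsilon-F)$; integrate and let $\varepsilon\downarrow0$.

\section{An invariant cone and the rate of decay in it}\label{sec:cone}

Both lemmas of this section rest on (E) and on the inequality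
\begin{equation}\label{eq:elem}
(x^\alpha-y^\alpha)(x-y)\ge\max(x,y)^{\alpha-1}(x-y)^2,\qquad x,y>0 .
\end{equation}
For $x\ge y$ it follows from $y^\alpha\le x^{\alpha-1}y$, which needs only $\alpha\ge1$; both sides are symmetric in $x$ and $y$.

As in the model, the quadratic form
\[
J_n(u)=|A^{1/2}u|^2-\lambda_n|u|^2=((A-\lambda_n)u,u)
\]
is nonpositive on $P_n\mathcal H$ and positive on $Q_nV\setminus\{0\}$. The cone $\{J_n\le0\}$ is not invariant when $f\neq0$: if $f$ is an eigenfunction with eigenvalue $\mu>\lambda_n$, then $B(f,f)=0$ as in Section~\ref{sec:intro}, the solution starting at $0$ is $(\nu\mu^\alpha)^{-1}(1-e^{-\nu\mu^\alpha t})f$, and $J_n>0$ along it. We therefore allow an offset: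
\[
\mathcal C_n=\{u\in V:\ J_n(u)\le K_n\},\qquad K_n=\frac{|f|^2}{4\nu^2\lambda_n^{2\alpha-1}} .
\]
Then $P_n\mathcal H\subset\mathcal C_n$, and $K_n\to0$ as $n\to\infty$.

\begin{lemma}\label{lem:invariant}
$S(t)\mathcal C_n\subset\mathcal C_n$ for $t\ge0$.
\end{lemma}

\begin{proof}
Let $\mu=\lambda_n$, $u(t)=S(t)u_0$ with $u_0\in\mathcal C_n$, and $X=|(A-\mu)u|$. By (E),
\[
\tfrac d{dt}J_n(u)=-2\nu\big(A^\alpha(A-\mu)u,u\big)+2\big(f,(A-\mu)u\big).
\]
By \eqref{eq:elem}, $x^\alpha(x-\mu)=\mu^\alpha(x-\mu)+(x^\alpha-\mu^\alpha)(x-\mu)\ge\mu^\alpha(x-\mu)+\mu^{\alpha-1}(x-\mu)^2$ for $x>0$. The first term reproduces $J_n$ and the second absorbs the force: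
\[
\tfrac d{dt}J_n\le-2\nu\mu^\alpha J_n-2\nu\mu^{\alpha-1}X^2+2|f|X\le-2\nu\mu^\alpha J_n+\frac{|f|^2}{2\nu\mu^{\alpha-1}}=-2\nu\mu^\alpha(J_n-K_n).
\]
So $e^{2\nu\mu^\alpha t}(J_n-K_n)$ is nonincreasing and stays nonpositive.
\end{proof}

Let $u\in\mathcal C_n$. The form $J_n$ splits as $J_n(u)=J_n(P_nu)+J_n(Q_nu)$, with $J_n(P_nu)\ge-\lambda_n|P_nu|^2$ and, by \eqref{eq:gap}, $J_n(Q_nu)\ge\kappa|Q_nu|^2$. Hence
\begin{equation}\label{eq:high}
|Q_nu|^2\le\frac{K_n+\lambda_n|P_nu|^2}\kappa,\qquad |u|^2\le\Big(1+\frac{\lambda_n}\kappa\Big)|P_nu|^2+\frac{K_n}\kappa ,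
\end{equation}
and directly from the definition
\begin{equation}\label{eq:Vbound}
|A^{1/2}u|^2\le\lambda_n|u|^2+K_n .
\end{equation}

The next lemma says that a large solution in $\mathcal C_n$ decays at most exponentially. The difficulty is the one met in the model: the decay rate $\nu(A^\alpha u,u)/|u|^2$ is a moment of order $\alpha>1$ of the spectral distribution of $u$, while \eqref{eq:Vbound} controls only its mean. The evolution of the mean supplies the missing bound after integration in time. The force is a bounded perturbation as long as $|u|\ge1$.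

\begin{lemma}\label{lem:decay}
There is $c_n>0$, depending only on $n,\alpha,\nu,L,|f|$, such that
\[
|u_0|\le e^{c_n(1+T)}\max\big(1,|S(T)u_0|\big)\qquad\text{for all }u_0\in\mathcal C_n,\ T\ge0 .
\]
\end{lemma}

\begin{proof}
Let $u(t)=S(t)u_0$ and $R=\max(1,|u(T)|)$. We may assume $|u_0|>R$. Let $t_*\in(0,T]$ be the first time with $|u(t_*)|=R$. On $[0,t_*]$ we have $|u|\ge1$ and $u\in\mathcal C_n$, so by \eqref{eq:Vbound} the quotient $\lambda(t)=|A^{1/2}u|^2/|u|^2$ is absolutely continuous with values in $[\kappa,\Lambda]$, $\Lambda=\lambda_n+K_n$. For almost every $t$ put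
\[
\delta=\frac{|(A-\lambda)u|}{|u|},\qquad D=\frac{\big((A^\alpha-\lambda^\alpha)(A-\lambda)u,u\big)}{|u|^2} .
\]
By \eqref{eq:elem}, $D\ge\kappa^{\alpha-1}\delta^2$. Since $((A-\lambda)u,u)=0$, we have $(A^\alpha(A-\lambda)u,u)=D|u|^2$, and (E) gives
\[
\lambda'=\frac{\frac d{dt}|A^{1/2}u|^2-\lambda\frac d{dt}|u|^2}{|u|^2}=-2\nu D+\frac{2(f,(A-\lambda)u)}{|u|^2}\le-2\nu D+2|f|\delta\le-\nu D+b,
\]
where $b=|f|^2/(\nu\kappa^{\alpha-1})$; we used $|u|\ge1$ and $2|f|\delta\le\nu\kappa^{\alpha-1}\delta^2+b$. Integrating and using $0\le\lambda\le\Lambda$,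
\begin{equation}\label{eq:intD}
\nu\int_0^{t_*}D\,dt\le\Lambda+bT .
\end{equation}
To compare the decay rate with $D$, note that for $x>0$
\[
x^\alpha\le(\Lambda+1)^\alpha+(x^\alpha-\lambda^\alpha)(x-\lambda).
\]
If $x\le\lambda+1$, the first term alone dominates $x^\alpha$ and the second is nonnegative. If $x>\lambda+1$, write $x^\alpha=\lambda^\alpha+(x^\alpha-\lambda^\alpha)$ and use $x-\lambda>1$. Hence $(A^\alpha u,u)\le((\Lambda+1)^\alpha+D)|u|^2$, and by (E) and $|u|\ge1$,
\[
\tfrac d{dt}\log|u|^2\ge-2\nu(\Lambda+1)^\alpha-2\nu D-2|f| .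
\]
Integrating over $[0,t_*]$ and using \eqref{eq:intD},
\[
\log\frac{R^2}{|u_0|^2}\ge-2\Lambda-2\big(\nu(\Lambda+1)^\alpha+|f|+b\big)T\ge-2c_n(1+T)
\]
with $c_n=\max\big(\Lambda,\ \nu(\Lambda+1)^\alpha+|f|+b\big)$.
\end{proof}

\section{Entire solutions with prescribed low modes}\label{sec:entire}

The semigroup cannot be inverted, so we shoot from the past: we start in $P_n\mathcal H$, which lies in $\mathcal C_n$, and try to match the given low modes at a later time. This is a system of $d=\dim P_n\mathcal H$ equations in $d$ unknowns. In place of the winding number we use the Brouwer degree. To a bounded open $\Omega\subset\mathbb R^d$, a continuous $\Phi:\overline\Omega\to\mathbb R^d$ and a point $w\notin\Phi(\partial\Omega)$ it assigns an integer $\deg(\Phi,\Omega,w)$ such that: $\deg(\mathrm{id},\Omega,w)=1$ for $w\in\Omega$; if $\deg(\Phi,\Omega,w)\ne0$, then $w\in\Phi(\Omega)$; and $\deg(\Phi_t,\Omega,w)$ is independent of $t$ if $(t,p)\mapsto\Phi_t(p)$ is continuous on $[0,T]\times\overline\Omega$ and $w\notin\Phi_t(\partial\Omega)$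 for all $t$.

For $w\in P_n\mathcal H$ let $R_w=\max\big(1,[(1+\lambda_n/\kappa)|w|^2+K_n/\kappa]^{1/2}\big)$. By \eqref{eq:high}, every $u\in\mathcal C_n$ with $P_nu=w$ has $|u|\le R_w$.

\begin{lemma}\label{lem:onto}
For every $T>0$ and $w\in P_n\mathcal H$ there is $p\in P_n\mathcal H$ with $P_nS(T)p=w$.
\end{lemma}

\begin{proof}
Let $\Omega$ be the open ball in $P_n\mathcal H$ centered at $0$ of radius $\rho>e^{c_n(1+T)}R_w$, and $\Phi_t=P_nS(t)$, which is jointly continuous by (W). Then $w\in\Omega$, since $|w|\le R_w<\rho$. Suppose $\Phi_t(p)=w$ with $p\in P_n\mathcal H$ and $t\in[0,T]$. Then $S(t)p\in\mathcal C_n$ by Lemma~\ref{lem:invariant}, so $|S(t)p|\le R_w$, and Lemma~\ref{lem:decay} gives $|p|\le e^{c_n(1+T)}R_w<\rho$. Thus $w\notin\Phi_t(\partial\Omega)$ for $t\in[0,T]$, and $\deg(\Phi_T,\Omega,w)=\deg(\Phi_0,\Omega,w)=1$ because $\Phi_0=\mathrm{id}$.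
\end{proof}

To let $T\to\infty$ we need bounds at each fixed past time that do not depend on $T$. Lemma~\ref{lem:decay}, read backward from time $0$, provides them, and \eqref{eq:Vbound} turns them into compactness.

\begin{proposition}\label{prop:entire}
For every $n$ and $w\in P_n\mathcal H$ there is an entire solution $u$ with $u(t)\in\mathcal C_n$ for all $t\in\mathbb R$ and $P_nu(0)=w$. Every entire solution with values in $\mathcal C_n$ satisfies
\begin{equation}\label{eq:growth}
|u(-t)|\le e^{c_n(1+t)}\max(1,|u(0)|),\qquad t\ge0 .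
\end{equation}
\end{proposition}

\begin{proof}
Inequality \eqref{eq:growth} is Lemma~\ref{lem:decay} for the datum $u(-t)$. For existence, take $p_m\in P_n\mathcal H$ with $P_nS(m)p_m=w$, $m=1,2,\dots$, and set $u_m(t)=S(t+m)p_m$ for $t\ge-m$. Then $u_m(t)\in\mathcal C_n$ and $|u_m(0)|\le R_w$. Lemma~\ref{lem:decay} gives $|u_m(-k)|\le e^{c_n(1+k)}R_w$ for integers $0\le k\le m$. By \eqref{eq:Vbound}, for each $k$ the sequence $(u_m(-k))_{m\ge k}$ is bounded in $V$, hence relatively compact in $\mathcal H$. A diagonal argument yields a subsequence along which $u_m(-k)\to v_k$ in $\mathcal H$ for every $k\ge0$. The convergence is also weak in $V$, so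
\[
|A^{1/2}v_k|^2\le\liminf|A^{1/2}u_m(-k)|^2\le\lambda_n|v_k|^2+K_n ,
\]
that is, $v_k\in\mathcal C_n$. Passing to the limit in $S(1)u_m(-k-1)=u_m(-k)$ and $P_nu_m(0)=w$ gives $S(1)v_{k+1}=v_k$ and $P_nv_0=w$. Define $u(t)=S(t+k)v_k$ for any integer $k\ge\max(0,-t)$. The value does not depend on $k$, because $S(t+k+1)v_{k+1}=S(t+k)S(1)v_{k+1}$. So $u$ is an entire solution with $u(0)=v_0$, and its values lie in $\mathcal C_n$ by Lemma~\ref{lem:invariant}.
\end{proof}

\section{Stability in a negative norm and density}\label{sec:stability}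

By \eqref{eq:high}, the solution of Proposition~\ref{prop:entire} has high modes $q=Q_nu(0)$ of size up to $O(N)$ in $\mathcal H$, where $N=\lambda_n^{1/2}$, at frequencies above $N$. The linear flow removes them in any fixed time, since $Ne^{-\nu\tau N^{2\alpha}}\to0$. The question is whether the nonlinearity acts before they are damped. Scaling suggests the answer. On $\mathbb R^2$ with $f=0$, the map $u\mapsto N^{2\alpha-1}u(Nx,N^{2\alpha}t)$ preserves solutions of \eqref{eq:alpha}, moves frequency $1$ to frequency $N$, and multiplies $|A^{-\theta}u(0)|$ by $N^{2\alpha-2-2\theta}$. So one expects nonlinear behavior at frequency $N$ only from $L^2$ size $N^{2\alpha-2}$ on, and $N\ll N^{2\alpha-2}$ exactly when $\alpha>\frac32$. In terms of norms, $|A^{-\theta}q|=O(N^{1-2\theta})$ is small if $\theta>\frac12$, and the norm is subcritical if $\theta<\alpha-1$.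

This heuristic is not used in the proof, but it dictates the parameters. Fix $\theta$ and $\gamma$ with
\begin{equation}\label{eq:params}
\tfrac12<\theta\le\gamma,\qquad \gamma>1,\qquad \theta+\gamma<\alpha ,
\end{equation}
for instance $\theta=\frac12+\eta$, $\gamma=1+\eta$ with $0<2\eta<\alpha-\frac32$. This is the only place where $\alpha>\frac32$ is needed. For $\alpha=2$ one may take $\theta=\frac58$, $\gamma=\frac54$, and then $D(A^{-\theta})$ carries the $H^{-5/4}$ norm.

\begin{lemma}\label{lem:stability}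
Let $w\in\mathcal H$. There are $\tau_0\in(0,1]$ and $e_0,C_1>0$, depending only on $w,f,\nu,L,\alpha,\theta,\gamma$, such that every $q\in\mathcal H$ with $|A^{-\theta}q|<e_0$ satisfies
\[
|S(t)(w+q)-S(t)w|\le4C_1\,t^{-\theta/\alpha}|A^{-\theta}q|,\qquad 0<t\le\tau_0 .
\]
\end{lemma}

\begin{proof}
Let $v(t)=S(t)w$, $M=\sup_{[0,1]}|v|$, $z(t)=S(t)(w+q)-v(t)$ and $e=|A^{-\theta}q|$. If $e=0$, then $q=0$ and $z=0$; let $e>0$. Subtracting the formulas \eqref{eq:mild},
\[
z(t)=e^{-\nu tA^\alpha}q-\int_0^te^{-\nu(t-s)A^\alpha}\big[B(z,z)+B(v,z)+B(z,v)\big]\,ds .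
\]
Write $q=A^\theta A^{-\theta}q$ and $B=A^\gamma A^{-\gamma}B$. By \eqref{eq:smooth} and Lemma~\ref{lem:product} with $\sigma=0$, for $0<t\le1$,
\[
|z(t)|\le C_1t^{-\theta/\alpha}e+C\int_0^t(t-s)^{-\gamma/\alpha}\big(|z(s)|^2+2M|z(s)|\big)\,ds .
\]
The linear term suggests the weighted norm $\varphi(t)=\sup_{0<s\le t}s^{\theta/\alpha}|z(s)|$. Since $z\in C([0,1];\mathcal H)$, the function $\varphi$ is continuous and nondecreasing with $\varphi(0+)=0$. This is the only use of $q\in\mathcal H$; the size of $|q|$ does not enter. For $a,b<1$, $\int_0^t(t-s)^{-a}s^{-b}\,ds=c_{a,b}\,t^{1-a-b}$. By \eqref{eq:params}, $\gamma/\alpha<1$ and $2\theta/\alpha\le(\theta+\gamma)/\alpha<1$, so this applies with $a=\gamma/\alpha$ and $b=2\theta/\alpha$ or $b=\theta/\alpha$. Inserting $|z(s)|\le s^{-\theta/\alpha}\varphi(t)$ and multiplying by $t^{\theta/\alpha}$,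
\[
t^{\theta/\alpha}|z(t)|\le C_1e+C_2\Big(t^{(\alpha-\gamma-\theta)/\alpha}\varphi(t)^2+M\,t^{(\alpha-\gamma)/\alpha}\varphi(t)\Big).
\]
(For $\alpha=2$, $\theta=\frac58$, $\gamma=\frac54$ the exponents are $\frac1{16}$ and $\frac38$.) Both exponents are positive, so the right side is nondecreasing in $t$ and bounds $\varphi(t)$ as well. Choose $\tau_0\le1$ with $C_2M\tau_0^{(\alpha-\gamma)/\alpha}\le\frac12$. Then $\varphi\le2C_1e+2C_2\varphi^2$ on $(0,\tau_0]$. Let $e<e_0=1/(16C_1C_2)$. If $\varphi(t)=4C_1e$ for some $t\le\tau_0$, then $2C_1e\le32C_1^2C_2e^2$, that is $e\ge e_0$, which is false. Since $\varphi$ is continuous and starts from $0$, it stays below $4C_1e$ on $(0,\tau_0]$.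
\end{proof}

\begin{proposition}\label{prop:approx}
Let $w\in\mathcal H$ and let $\tau_0$ be as in Lemma~\ref{lem:stability}. There are entire solutions $u^{(n)}$ with values in $\mathcal C_n$ such that $u^{(n)}(\tau)\to S(\tau)w$ in $\mathcal H$ as $n\to\infty$, for every $\tau\in(0,\tau_0]$.
\end{proposition}

\begin{proof}
Proposition~\ref{prop:entire} gives $u^{(n)}$ with values in $\mathcal C_n$ and $P_nu^{(n)}(0)=P_nw$. Then $q_n=u^{(n)}(0)-w=Q_nu^{(n)}(0)-Q_nw$ lies in $Q_n\mathcal H$, and by \eqref{eq:high}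
\[
|A^{-\theta}q_n|\le\lambda_{n+1}^{-\theta}|q_n|\le\lambda_{n+1}^{-\theta}\Big(\kappa^{-1/2}\big(K_n+\lambda_n|w|^2\big)^{1/2}+|w|\Big)=O\big(\lambda_n^{1/2-\theta}\big)\to0 ,
\]
because $\theta>\frac12$. Lemma~\ref{lem:stability} applies for large $n$, and $u^{(n)}(\tau)=S(\tau)(w+q_n)$.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:alpha}]
Let $w\in\mathcal H$. For $\tau\in(0,\tau_0]$ the points $u^{(n)}(\tau)$ of Proposition~\ref{prop:approx} lie in $\mathcal G$, so $S(\tau)w\in\overline{\mathcal G}$. By (W), $S(\tau)w\to w$ as $\tau\downarrow0$, so $w\in\overline{\mathcal G}$.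
\end{proof}

\begin{remark}\label{rem:hyp}
The limits are taken in the order $n\to\infty$, then $\tau\downarrow0$, since the bound of Lemma~\ref{lem:stability} is singular at $t=0$. The identity $(B(u,u),Au)=0$ enters through (E) in Lemmas~\ref{lem:invariant} and~\ref{lem:decay}. The arithmetic of the spectrum enters only through \eqref{eq:gap}, which fixes the constant in \eqref{eq:high} and thus the size $O(\lambda_n^{1/2})$ of $q_n$. For $\alpha\le\frac32$ the conditions \eqref{eq:params} are incompatible, and the argument of this section gives nothing.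
\end{remark}

\section{Regularity, category and growth}\label{sec:refined}

In this section $\alpha=2$, $f\in D(A^r)$ with $r\ge0$, and $g=\nu^{-1}A^{-2}f\in D(A^{r+2})$. The force limits the smoothness of solutions, but only through $g$: since $\int_0^te^{-\nu(t-s)A^2}f\,ds=(I-e^{-\nu tA^2})g$, formula \eqref{eq:mild} started at time $t_1\ge0$ shows that $y=u-g$ satisfies
\begin{equation}\label{eq:y}
y(t)=e^{-\nu(t-t_1)A^2}y(t_1)-\int_{t_1}^te^{-\nu(t-s)A^2}B(u,u)\,ds,\qquad t\ge t_1 .
\end{equation}
Lemma~\ref{lem:product} with $\gamma=\frac54$ loses $A^{5/4}$, while \eqref{eq:smooth} gains $A^\beta$ with an integrable factor $(t-s)^{-\beta/2}$ for every $\beta<2$. Taking $\beta=\frac74$ and $\beta=\frac54$, we obtain for $\sigma\ge0$ and $I(t)=\int_{t_1}^te^{-\nu(t-s)A^2}h(s)\,ds$ the bounds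
\begin{equation}\label{eq:gain}
|A^{\sigma+1/2}I(t)|\le C(t-t_1)^{1/8}H,\qquad|A^\sigma I(t)|\le C(t-t_1)^{3/8}H,
\end{equation}
where $H=\sup_{[t_1,t]}|A^{\sigma-5/4}h|$. Each use of \eqref{eq:y} thus gains $A^{1/2}$.

\begin{lemma}\label{lem:reg}
\begin{enumerate}
\item[(i)] Let $\mathcal B\subset\mathcal H$ be bounded and $0<\tau<T$. Then $S(t)u_0$ is bounded in $D(A^{r+2})$ and $S(t)u_0-g$ is bounded in $D(A^{r+5/2})$, uniformly for $u_0\in\mathcal B$ and $t\in[\tau,T]$.
\item[(ii)] If $u_{0,m}\to u_0$ in $\mathcal H$ and $\tau>0$, then $S(\tau)u_{0,m}\to S(\tau)u_0$ in $D(A^{r+2})$.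
\item[(iii)] If $w\in D(A^{r+2})$, then $S(t)w\to w$ in $D(A^{r+2})$ as $t\downarrow0$.
\end{enumerate}
\end{lemma}

\begin{proof}
Fix an integer $N\ge2(r+2)$ and let $\sigma_j=\min(j/2,r+2)$ and $t_j=j\tau/(N+1)$. Then $\sigma_0=0$, $\sigma_N=r+2$, $t_{N+1}=\tau$ and $\sigma_{j+1}\le\min(\sigma_j+\frac12,r+2)$.

(i) We show by induction on $j\le N$ that $u=S(\cdot)u_0$ is bounded in $D(A^{\sigma_j})$ on $[t_j,T]$, uniformly in $u_0\in\mathcal B$. For $j=0$ this is \eqref{eq:energy}. Assume it for $j$. Then $y(t_j)$ is bounded in $D(A^{\sigma_j})$, because $g\in D(A^{r+2})$, and $B(u,u)$ is bounded in $D(A^{\sigma_j-5/4})$ on $[t_j,T]$ by Lemma~\ref{lem:product}. By \eqref{eq:y}, \eqref{eq:smooth} and \eqref{eq:gain},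
\[
|A^{\sigma_j+1/2}y(t)|\le C(t-t_j)^{-1/4}|A^{\sigma_j}y(t_j)|+CT^{1/8}\sup_{[t_j,T]}|A^{\sigma_j-5/4}B(u,u)| ,
\]
so $y$ is bounded in $D(A^{\sigma_j+1/2})$ on $[t_{j+1},T]$, and $u=y+g$ is bounded there in $D(A^{\sigma_{j+1}})$. The same estimate for $j=N$ bounds $y$ in $D(A^{r+5/2})$ on $[\tau,T]$.

(ii) Let $T>\tau$, $u_m=S(\cdot)u_{0,m}$, $u=S(\cdot)u_0$ and $z_m=u_m-u$. Then $z_m$ satisfies \eqref{eq:y} with $y$ replaced by $z_m$ and $B(u,u)$ by $h_m=B(u_m,z_m)+B(z_m,u)$. By the proof of (i), $u_m$ and $u$ are bounded in $D(A^{\sigma_j})$ on $[t_j,T]$, uniformly in $m$. Lemma~\ref{lem:product} and $|z_m|\le\kappa^{-\sigma_j}|A^{\sigma_j}z_m|$ give $|A^{\sigma_j-5/4}h_m|\le C|A^{\sigma_j}z_m|$ there. The estimate displayed in (i), applied to $z_m$, yields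
\[
\sup_{[t_{j+1},T]}|A^{\sigma_{j+1}}z_m|\le C\sup_{[t_j,T]}|A^{\sigma_j}z_m| .
\]
For $j=0$ the right side tends to $0$ by (W); iterate up to $j=N-1$.

(iii) Let $u=S(\cdot)w$ and use \eqref{eq:y} with $t_1=0$. Now the first term is bounded in $D(A^{r+2})$ on $[0,1]$, since $y(0)=w-g\in D(A^{r+2})$. If $u$ is bounded in $D(A^{\sigma_j})$ on $[0,1]$, the integral is bounded in $D(A^{\sigma_j+1/2})$ by \eqref{eq:gain}, so $u$ is bounded in $D(A^{\sigma_{j+1}})$ on $[0,1]$. By induction $u$ is bounded in $D(A^{r+2})$ on $[0,1]$. In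
\[
S(t)w-w=(e^{-\nu tA^2}-I)(w-g)-\int_0^te^{-\nu(t-s)A^2}B(u,u)\,ds
\]
the first term tends to $0$ in $D(A^{r+2})$ by dominated convergence in the Fourier series, and the second is $O(t^{3/8})$ in $D(A^{r+2})$ by the second bound in \eqref{eq:gain}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:refined}]
(a) If $u_0=u(0)$ with $u$ entire, then $u_0=S(1)u(-1)$, so $u_0-g\in D(A^{r+5/2})$ by Lemma~\ref{lem:reg}(i). Since $g\in D(A^{r+2})$, this proves both inclusions. If also $u_0\in D(A^{r'+2})$ with $r'\le r+\frac12$, then $g=u_0-(u_0-g)\in D(A^{r'+2})$, that is, $f\in D(A^{r'})$; this proves the last statement. For density let $w\in D(A^{r+2})$ and $\tau\in(0,\tau_0]$. By Proposition~\ref{prop:approx}, $u^{(n)}(\tau/2)\to S(\tau/2)w$ in $\mathcal H$. Applying $S(\tau/2)$ and Lemma~\ref{lem:reg}(ii), we get $u^{(n)}(\tau)\to S(\tau)w$ in $D(A^{r+2})$, with $u^{(n)}(\tau)\in\mathcal G$. By Lemma~\ref{lem:reg}(iii), $S(\tau)w\to w$ in $D(A^{r+2})$ as $\tau\downarrow0$.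

(b) For $\rho\ge0$ let $\mathcal K_\rho$ be the closure in $\mathcal H$ of $S(1)\{|u|\le\rho\}$. By Lemma~\ref{lem:reg}(i) it is compact. No ball of the infinite-dimensional space $\mathcal H$ is relatively compact, so $\mathcal K_\rho$ is nowhere dense. Since $\mathcal G\subset\bigcup_{j\ge1}\mathcal K_j$, the set $\mathcal G$ is a countable union of nowhere dense sets, that is, of first category, and $\mathcal G\ne\mathcal H$ by the Baire category theorem.

(c) Let $\mathcal G_c$ be the set of values $u(0)$ of entire solutions $u$ that take all their values in $\mathcal C_n$ for some $n$. The points $u^{(n)}(\tau)$ of Proposition~\ref{prop:approx} lie in $\mathcal G_c$, by a time shift, so the proof of Theorem~\ref{thm:main} shows that $\mathcal G_c$ is dense. The upper bound in (c) holds for these solutions by \eqref{eq:growth}. The lower bound fails for bounded entire solutions, which we must exclude; \eqref{eq:energy} gives exponential growth as soon as a solution is once outside the ball of radius $F=|f|/(\nu\kappa^2)$.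 The set $\mathcal G_c\setminus\mathcal K_F$ is still dense: for a nonempty open $U$, the set $U\setminus\mathcal K_F$ is open and nonempty, so it meets $\mathcal G_c$. Let $u_0\in\mathcal G_c\setminus\mathcal K_F$ with entire solution $u$ in $\mathcal C_n$. Since $u_0=S(1)u(-1)\notin\mathcal K_F$, we have $|u(-1)|>F$. For $t\le-1$, inequality \eqref{eq:energy} from time $t$ to time $-1$ gives
\[
|u(t)|\ge F+e^{\nu\kappa^2(|t|-1)}\big(|u(-1)|-F\big)\ge c\,e^{\nu\kappa^2|t|},\qquad c=e^{-\nu\kappa^2}\big(|u(-1)|-F\big)>0 .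
\]
So every point of the dense set $\mathcal G_c\setminus\mathcal K_F$ has the property in (c).
\end{proof}

\begin{thebibliography}{9}

\bibitem{GT}
Yanqiu Guo and Edriss S. Titi, \emph{On the backward behavior of some dissipative evolution equations}, arXiv:1502.07434 (2015).

\bibitem{Lions}
Lions, \emph{Quelques m\'ethodes\dots}, 1969.

\bibitem{Temam}
Temam, \emph{Infinite-Dimensional Dynamical Systems in Mechanics and Physics}.

\end{thebibliography}
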